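\title{Embedding the hereditarily countable sets into the constructible universe}

\begin{abstract}
An embedding of a set $A$ into G\"odel's constructible universe $L$ is an injective function $j:A\to L$, not necessarily constructible, such that $x\in y$ if and only if $j(x)\in j(y)$. We show that if ZFC is consistent, then so is ZFC together with a non-constructible real and an embedding into $L$ of the set $\mathrm{HC}$ of hereditarily countable sets, hence also of $V_{\omega+1}$ and $P(\omega)$. The existence of such embeddings is equivalent to a tracing property of sets of ordinals. For $P(\omega)$ and $V_{\omega+1}$ this property holds in the Laver extension of $L$ and fails in every Cohen extension. For $\mathrm{HC}$ we force with trees on $\omega_1$ with stationary splitting and then shoot a club through the points of $L$-cofinality $\omega_1^L$.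
\end{abstract}

\section{Introduction}

We work in ZFC, and $L$ denotes G\"odel's constructible universe. An \emph{embedding} of a set $A$ into $L$ is an injective function $j:A\to L$ such that
\[
x\in y\iff j(x)\in j(y)\qquad\text{for all }x,y\in A;
\]
that is, $j$ is an isomorphism of $\langle A,\in\rangle$ onto its range in $\langle L,\in\rangle$. The function $j$ may be any set in the universe $V$ whose values lie in $L$. It need not be an element of $L$, and it need not be definable.

An embedding only has to respect membership among its own values. Its range need not be transitive, and $j(y)$ may have many elements that are not values of $j$. If $A$ and the range of $j$ were both transitive, then $j$ would be the identity by $\in$-induction, and we would be asking whether $A\subseteq L$. Without transitivity of the range there is much more room: it is known that every countable set embeds into $L$. The next sets to try are the power set $P(\omega)$, the rank initial segment $V_{\omega+1}=P(V_\omega)$, and the set $\mathrm{HC}$ of hereditarily countable sets, that is, of sets with countable transitive closure. Since $\omega\subseteq V_\omega$, and since a subset of $V_\omega$ is a countable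 set of hereditarily finite sets,
\[
P(\omega)\subseteq V_{\omega+1}\subseteq\mathrm{HC},
\]
so an embedding of one of these sets restricts to embeddings of the smaller ones. If every real (every subset of $\omega$) is constructible, then all three sets are subsets of $L$, because a hereditarily countable set is the transitive collapse of a relation coded by a real, and the identity is an embedding. This leads to the question posed by Hamkins \cite{Hamkins}:
\begin{quote}
Can $\langle V_{\omega+1},\in\rangle$ embed into $\langle L,\in\rangle$ when there are non-constructible reals? How about $\langle P(\omega),\in\rangle$ or $\langle\mathrm{HC},\in\rangle$?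
\end{quote}

There is a reason to expect a negative answer. If $j:P(\omega)\to L$ is an embedding, then every real $x$ satisfies $x=\{n\in\omega: j(n)\in j(x)\}$. So the single sequence $j{\upharpoonright}\omega$ decodes every real of $V$ from a constructible key $j(x)$. If the sequence is in $L$, all reals are in $L$. If it is not, it must decode also the reals that are built from the sequence itself, and one expects to diagonalize against it. In Cohen extensions this expectation is correct (Theorem~\ref{thm:cohen}). In general it is not.

\begin{theorem}\label{thm:main}
There is a set-forcing extension of $L$ in which there is a non-constructible real and $\langle\mathrm{HC},\in\rangle$ embeds into $\langle L,\in\rangle$, even into $\langle L_{\omega_1},\in\rangle$. Consequently, if ZFC is consistent, then so is ZFC together with the statement that there is a non-constructible real and each of $\mathrm{HC}$, $V_{\omega+1}$ and $P(\omega)$ embeds into $L$.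
\end{theorem}

No hypothesis beyond the consistency of ZFC is used. The proof begins by removing the embedding from the problem.

\begin{definition}\label{def:traced}
Let $S$ be a set of ordinals. A set $x\subseteq S$ is \emph{traced on $S$} if $x=b\cap S$ for some $b\in L$. Such a $b$ is a \emph{tracing set} for $x$.
\end{definition}

\begin{proposition}[ZFC]\label{prop:char}
\begin{enumerate}
\item[(1)] $P(\omega)$ embeds into $L$ if and only if $V_{\omega+1}$ embeds into $L$, if and only if there is a countably infinite set $S$ of ordinals all of whose subsets are traced on $S$.
\item[(2)] $\mathrm{HC}$ embeds into $L$ if and only if there is a set $S$ of ordinals with $|S|=2^\omega$ all of whose countable subsets are traced on $S$.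
\end{enumerate}
\end{proposition}

For the two smaller structures a single Laver real suffices, and no cardinal has to be collapsed.

\begin{theorem}\label{thm:laver}
In the Laver extension of $L$, the set $V_{\omega+1}$ embeds into $L$. This extension contains a non-constructible real and has the same cardinals as $L$.
\end{theorem}

\begin{theorem}\label{thm:cohen}
If $V=M[c]$, where $c$ is Cohen generic over an inner model $M$ of ZFC, then $P(\omega)$ does not embed into $L$.
\end{theorem}

Thus the existence of non-constructible reals alone decides nothing: by Theorem~\ref{thm:main} all three structures can embed, and by Theorem~\ref{thm:cohen}, for example in $L[c]$, all three can fail to embed. In the model of Theorem~\ref{thm:main} the ordinal $\omega_1^L$ is countable. We do not decide whether $\mathrm{HC}$ can embed into $L$ when there is a non-constructible real and $\omega_1^L=\omega_1$.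

Here is the plan. Section~\ref{sec:criterion} proves a criterion for transitive sets from which Proposition~\ref{prop:char} follows. Section~\ref{sec:cohen} proves Theorem~\ref{thm:cohen}, and the proof shows which feature a forcing must avoid. Section~\ref{sec:trees} develops two tree forcings at once, Laver forcing and a forcing with stationarily splitting trees on $\omega_1$. Section~\ref{sec:laver} proves Theorem~\ref{thm:laver}; this short argument is the main idea in its smallest case. A generic branch is countable, so it cannot itself be the set $S$ needed for $\mathrm{HC}$. Section~\ref{sec:stat} shows that after forcing with the stationary trees \emph{every} sufficiently sparse bounded subset of $\omega_2^L$ has all its subsets traced, and Section~\ref{sec:club} adds an uncountable sparse set without adding countable sets of ordinals. Theorems~\ref{thm:laver} and~\ref{thm:cohen} are not used in the proof of Theorem~\ref{thm:main}.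

\section{Conventions and standard facts}\label{sec:background}

A superscript $L$ means that an object is computed in $L$, as in $\omega_1^L$, $\omega_2^L$ and $\operatorname{cof}^L$. A set is \emph{$L$-countable} if it is an element of $L$ and countable in $L$. We write $f[u]$ for the image of $u$ under $f$, $|t|$ for the length of a finite sequence $t$, and $t^\frown\xi$ for $t$ extended by the value $\xi$.

\subsection*{The constructible universe}
\begin{enumerate}
\item[(L1)] $L=\bigcup_\alpha L_\alpha$, where $L_{\alpha+1}$ consists of the subsets of $L_\alpha$ definable over $\langle L_\alpha,\in\rangle$ with parameters, and unions are taken at limits. The $L_\alpha$ are transitive and increasing, $L_\alpha\cap\mathrm{Ord}=\alpha$, $L_\alpha\in L_{\alpha+1}$, $L_\omega=V_\omega$, and $|L_\alpha|=|\alpha|$ for infinite $\alpha$. The class $L$ is a model of ZFC and CH, it is contained in every inner model of ZFC, and it is the same in all forcing extensions.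
\item[(L2)] The canonical well-order of $L$ gives a bijection $o:L\to\mathrm{Ord}$ that is definable in $L$, so that $o[u]\in L$ for all $u\in L$.
\item[(L3)] Every bounded subset of $\omega_2^L$ that lies in $L$ lies in $L_{\omega_2^L}$.
\end{enumerate}

\subsection*{Clubs and stationary sets}
Let $\kappa$ be a regular uncountable cardinal. A set $C\subseteq\kappa$ is \emph{club} if it is unbounded in $\kappa$ and contains all its limit points below $\kappa$; a set $E\subseteq\kappa$ is \emph{stationary} if it meets every club.
\begin{enumerate}
\item[(S1)] The intersection of countably many clubs is club. Hence a countable union of nonstationary sets is nonstationary, and the intersection of a stationary set with a club is stationary.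
\item[(S2)] (Fodor) If $E\subseteq\kappa$ is stationary and $f(\xi)<\xi$ for all nonzero $\xi\in E$, then $f$ is constant on a stationary subset of $E$.
\item[(S3)] (Ulam, Solovay) $\omega_1$ can be partitioned into $\omega_1$ stationary sets.
\item[(S4)] For $g:\kappa\to\kappa$ the set $\{\zeta<\kappa: g(\xi)\le\zeta\text{ for all }\xi<\zeta\}$ is club.
\end{enumerate}

\subsection*{Forcing}
Smaller conditions are stronger. A condition \emph{decides} a name $\dot\tau$ if it forces $\dot\tau=\check a$ for some $a$ in the ground model, and it decides a statement if it forces the statement or its negation.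
\begin{enumerate}
\item[(F1)] The forcing relation is definable in the ground model; $p\Vdash\varphi$ if and only if $\varphi$ holds in the extension by every generic filter containing $p$; and whatever holds in the extension by $G$ is forced by some $p\in G$.
\item[(F2)] If $p\in G$ and a ground-model set $D$ is dense below $p$, then $G$ meets $D$. If every $q\le p$ has an extension forcing $\varphi$, then $p\Vdash\varphi$.
\item[(F3)] A forcing of size $\kappa$ preserves all cardinals greater than $\kappa$.
\item[(F4)] If ZFC${}+V{=}L$ proves that some set forcing forces $\varphi$, then the consistency of ZFC implies the consistency of ZFC${}+\varphi$.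
\end{enumerate}

\section{Labels and traces}\label{sec:criterion}

Two properties of traces will be used without comment. If $x\subseteq S'\subseteq S$ and $x=b\cap S$, then $x=b\cap S'$. And if $y=b\cap S$ with $b\in L$, and $x\subseteq S$ differs from $y$ in finitely many elements, then $x$ is traced on $S$ by $(b\setminus(y\setminus x))\cup(x\setminus y)$, which is in $L$ because finite sets of ordinals are. In particular finite subsets of $S$ are traced.

Let $A$ be a transitive set. To embed $A$ we must find, for each $v\in A$, a constructible set $j(v)$ that contains the sets $j(w)$ for $w\in v$ and no other value of $j$. The obvious candidate $\{j(w):w\in v\}$ is usually not in $L$. We take a much larger set instead. Each $w$ that occurs as a member of an element of $A$ receives an ordinal label $s(w)$, which is written into $j(w)$ in a way that $L$ can read, and $j(v)$ collects \emph{all} sets of a level of $L$ whose label lies in a constructible set $b_v$. What is required of $b_v$ is that, among the labels actually in use, it contains exactly the labels of members of $v$. This is the tracing property, and it is also necessary.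

\begin{theorem}\label{thm:criterion}
Let $A$ be a transitive set and $B=\bigcup A$. Then $A$ embeds into $L$ if and only if there is an injection $s:B\to\mathrm{Ord}$ such that for every $v\in A$ the set $s[v]$ is traced on $S=s[B]$. Moreover, if $\kappa$ is a regular uncountable cardinal, $|v|<\kappa$ for all $v\in A$, $S\subseteq\kappa$, and each $s[v]$ has a tracing set in $L_\kappa$, then $A$ embeds into $L_\kappa$.
\end{theorem}

\begin{proof}
Note that $v\subseteq B$ for every $v\in A$, and $B\subseteq A$ by transitivity.

Suppose that $j:A\to L$ is an embedding. Put $s(w)=o(j(w))$ for $w\in B$, with $o$ as in (L2). For $v\in A$ the set $b_v=o[j(v)]$ is in $L$, and for $w\in B$ we have $s(w)\in b_v$ if and only if $j(w)\in j(v)$, if and only if $w\in v$. So $b_v\cap S=s[v]$.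

Conversely, let $s$ be given and choose $b_v\in L$ with $b_v\cap S=s[v]$ for each $v\in A$. Say that a set $z$ \emph{has label $\sigma$} if $\sigma$ is an ordinal and $z\cap\mathrm{Ord}=\{\sigma+1\}$. A set has at most one label. A set with a label is not an ordinal, because the only ordinal with exactly one element is $\{0\}$, and $0$ is not a successor; this is the purpose of the shift by one. Define $j(v)\in L$ by $\in$-recursion on $v\in A$. Let $\lambda_v$ be least with $j(w)\in L_{\lambda_v}$ for all $w\in v$, let $\ell_v=\{s(v)+1\}$ if $v\in B$ and $\ell_v=\emptyset$ otherwise, and put
\[
j(v)=\ell_v\cup\{z\in L_{\lambda_v}: z\text{ has a label that belongs to }b_v\}.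
\]
The condition on $z$ is expressed with quantifiers bounded by $z$ and $b_v$. So if $\lambda$ is large enough that $\ell_v$, $L_{\lambda_v}$ and $b_v$ are in $L_\lambda$, then $j(v)$ is definable over $L_\lambda$ from these parameters, and $j(v)\in L_{\lambda+1}$.

Sets with labels are not ordinals, so $j(v)\cap\mathrm{Ord}=\ell_v$. Let $w,v\in A$; we show that $w\in v$ if and only if $j(w)\in j(v)$. First let $w\in B$. Then $j(w)$ has label $s(w)$, so it is not an ordinal and not an element of $\ell_v$. Hence $j(w)\in j(v)$ if and only if $j(w)\in L_{\lambda_v}$ and $s(w)\in b_v$. Now $s(w)\in b_v$ means $s(w)\in s[v]$, that is, $w\in v$, and in that case $j(w)\in L_{\lambda_v}$ by the choice of $\lambda_v$. Next let $w\in A\setminus B$. Then $w\notin v$. The set $j(w)$ has no ordinal elements, so it has no label and is not a successor ordinal; every element of $j(v)$ has a label or is a successor ordinal, so $j(w)\notin j(v)$.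

If $v\ne v'$ in $A$, some $w$ belongs to exactly one of them, and $w\in A$ by transitivity. Then $j(w)$ belongs to exactly one of $j(v)$, $j(v')$. So $j$ is injective.

For the last claim choose all $b_v$ in $L_\kappa=\bigcup_{\lambda<\kappa}L_\lambda$. If $j(w)\in L_\kappa$ for all $w\in v$, then $\lambda_v<\kappa$ because $|v|<\kappa$ and $\kappa$ is regular. So $\lambda$ above can be taken below $\kappa$, and $j(v)\in L_\kappa$. By $\in$-induction all values of $j$ lie in $L_\kappa$.
\end{proof}

\begin{example}\label{ex:onereal}
Let $x\subseteq\omega$ be infinite and $A=\omega\cup\{x\}$, so that $B=\omega$. Put $s(n)=2n$ if $n\in x$ and $s(n)=2n+1$ otherwise. Take $b_n=s[n]$, a finite set, and let $b_x$ be the set of even numbers. Then $j(0)=\{s(0)+1\}$, each $j(n)$ is hereditarily finite, and $j(0)\in j(1)\in j(2)\in\cdots$, so $\lambda_x=\omega$ and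
\[
j(x)=\{z\in V_\omega: z\text{ has an even label}\}.
\]
This set does not depend on $x$: all information about $x$ has moved into the sequence $j{\upharpoonright}\omega$. Countably many reals $x_0,x_1,\dots$ are handled in the same way. Fix a constructible injection $e:2^{<\omega}\to\omega$, let $s(n)=e(t_n)$ where $t_n$ has length $n+1$ and $t_n(k)=1$ exactly when $n\in x_k$, and let $b_k=\{e(t):|t|>k,\ t(k)=1\}$. Then $s(n)\in b_k$ if and only if $n\ge k$ and $n\in x_k$, so $s[x_k]$ differs from $b_k\cap S$ in finitely many elements. For $A=P(\omega)$ the labels can no longer be chosen after the reals, since $s$ must also serve all reals defined from $s$.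
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:char}]
(1) Let $A$ be $P(\omega)$ or $V_{\omega+1}$. Then $A$ is transitive, $B=\bigcup A$ is $\omega$ or $V_\omega$, a countably infinite set, and $A=P(B)$. For an injection $s:B\to\mathrm{Ord}$ with range $S$, the sets $s[v]$, $v\in A$, are all the subsets of $S$; and the ranges of such injections are exactly the countably infinite sets of ordinals. So for both choices of $A$ the condition of Theorem~\ref{thm:criterion} is the one stated.

(2) The set $\mathrm{HC}$ is transitive, and $\bigcup\mathrm{HC}=\mathrm{HC}$ since $v\in\{v\}$. Its elements are exactly its countable subsets, because the transitive closure of a countable subset of $\mathrm{HC}$ is a countable union of countable sets. Also $|\mathrm{HC}|=2^\omega$: each $v\in\mathrm{HC}$ is determined by any relation on a subset of $\omega$ isomorphic to $\in$ on the transitive closure of $\{v\}$, and $P(\omega)\subseteq\mathrm{HC}$. So the ranges of injections $s:\mathrm{HC}\to\mathrm{Ord}$ are the sets $S$ of ordinals of size $2^\omega$, and the sets $s[v]$ are the countable subsets of $S$.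
\end{proof}

\begin{remark}\label{rem:noinfinite}
Suppose that there is a non-constructible real and that all countable subsets of $S$ are traced on $S$. Then $S$ has no infinite constructible subset. Otherwise there is an injection $h:\omega\to S$ in $L$, and for every $y\subseteq\omega$ a tracing set $b$ for $h[y]$ gives $y=\{n:h(n)\in b\}\in L$. So the set $S$ that we look for must be thin from the point of view of $L$.
\end{remark}

\section{Cohen extensions}\label{sec:cohen}

Cohen forcing is $2^{<\omega}$ ordered by reverse inclusion, and the union $c\in2^\omega$ of a generic filter over $M$ is not in $M$. The diagonal real uses the first bit of $c$ that comes after the $n$th label has been decided. A constructible key sees only the label, and the label was fixed before this bit.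

\begin{proof}[Proof of Theorem~\ref{thm:cohen}]
Suppose that $P(\omega)$ embeds into $L$. By Theorem~\ref{thm:criterion} there is an injection $s:\omega\to\mathrm{Ord}$ such that every $x\subseteq\omega$ equals $\{n:s(n)\in b\}$ for some $b\in L\subseteq M$. If $s$ were in $M$, every real would be in $M$, including $\{n:c(n)=1\}$. So $s\notin M$.

Let $\dot s\in M$ be a name for $s$, and let $D\in M$ be the set of pairs $(p,n)$ such that $p$ decides $\dot s(n)$. By (F1), for each $n$ there is a least $m_n$ with $(c{\upharpoonright}m_n,n)\in D$. Let $x=\{n:c(m_n)=1\}$, and let $b\in L$ satisfy $x=\{n:s(n)\in b\}$. By (F1) some $q\subset c$ forces that $\dot s$ is a function from $\omega$ to $\mathrm{Ord}$ and that for all $n$,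
\begin{equation}\label{eq:cohen}
\dot s(n)\in\check b\iff\dot c(m)=1\text{ for the least $m$ with }(\dot c{\upharpoonright}m,n)\in\check D .
\end{equation}
If $q$ decided $\dot s(n)$ for all $n$, then $s$ would be in $M$. Fix $n$ such that $q$ does not decide $\dot s(n)$, and let $q'\supseteq q$ have minimal length among the extensions of $q$ that decide $\dot s(n)$, say $q'\Vdash\dot s(n)=\check\alpha$. No proper initial segment of $q'$ decides $\dot s(n)$: those extending $q$ do not by minimality, and those contained in $q$ do not because $q$ does not. Hence $q'$ forces that the least $m$ in \eqref{eq:cohen} is $|q'|$. If $\alpha\in b$, then $q'^\frown0$ forces the left side of \eqref{eq:cohen} and the negation of the right side. If $\alpha\notin b$, then $q'^\frown1$ forces the right side and the negation of the left side. Both contradict the choice of $q$.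
\end{proof}

\begin{remark}\label{rem:collapse}
The model of Theorem~\ref{thm:main} collapses $\omega_1^L$, but the collapse by finite conditions does not work. Let $\operatorname{Fn}(\omega,X)$ be the set of finite partial functions from $\omega$ to $X$ under reverse inclusion. A constructible bijection of $\omega_1^L$ with $\omega_1^L\times2$ identifies $\operatorname{Fn}(\omega,\omega_1^L)$ with the dense set of pairs with equal domains in $\operatorname{Fn}(\omega,\omega_1^L)\times\operatorname{Fn}(\omega,2)$, and $2^{<\omega}$ is dense in $\operatorname{Fn}(\omega,2)$. By the product lemma the extension has the form $L[g][c]$ with $c$ Cohen over $L[g]$, so Theorem~\ref{thm:cohen} applies to it.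
\end{remark}

The proof exploits a binary question about the generic that cannot be decided without lengthening the finite part of the condition. We need forcings in which such questions can be decided by thinning the condition while its finite part stays fixed.

\section{Two tree forcings}\label{sec:trees}

In this section we work in $L$. We treat two forcings simultaneously. Each is given by a cardinal $\kappa$, a tree $T^*\subseteq\kappa^{<\omega}$, and a notion of \emph{large} subset of $\kappa$.
\begin{itemize}
\item \emph{Laver forcing $\mathbb P_{\mathrm{inf}}$.} Here $\kappa=\omega$, $T^*=\omega^{<\omega}$, and large means infinite.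
\item \emph{The stationary tree forcing $\mathbb P_{\mathrm{st}}$.} Here $\kappa=\omega_1$ and large means stationary. Using (S3) and $|\omega_1^{<\omega}|=\omega_1$, fix a partition $\langle E_t:t\in\omega_1^{<\omega}\rangle$ of $\omega_1$ into stationary sets. Let $T^*$ be the set of strictly increasing $t\in\omega_1^{<\omega}$ with $t(k)\in E_{t{\upharpoonright}k}$ for all $k<|t|$.
\end{itemize}
In the second case the partition makes the last value $\max t$ of a node a name for the node:
\begin{equation}\label{eq:star}
\text{if }t,t'\in T^*\text{ are nonempty and }\max t=\max t',\text{ then }t=t'.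
\end{equation}
Indeed, if $t=u^\frown\xi$ and $t'=u'^\frown\xi$, then $\xi\in E_u\cap E_{u'}$, so $u=u'$.

A subset of $\kappa$ is \emph{small} if it is not large. In both cases large sets have more than one element, subsets of small sets are small, and a union of fewer than $\kappa$ small sets is small, by (S1) in the second case. In particular, a large set minus a small set is large.

A \emph{condition} is a set $T\subseteq T^*$, closed under initial segments, with a node $\operatorname{stem}(T)\in T$ such that every node of $T$ is comparable with $\operatorname{stem}(T)$ under $\subseteq$, and for every node $t$ in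
\[
T^+=\{t\in T:t\supseteq\operatorname{stem}(T)\}
\]
the set $\operatorname{succ}_T(t)=\{\xi:t^\frown\xi\in T\}$ is large. A proper initial segment of the stem has exactly one immediate successor in $T$, and the stem has more than one, so the stem is determined by $T$ as the shortest node with more than one immediate successor. Conditions are ordered by inclusion. We write $T'\le_0T$, and call $T'$ a \emph{pure} extension of $T$, if $T'\le T$ and the stems are equal. The tree $T^*$ is a condition with empty stem; for $\mathbb P_{\mathrm{st}}$ this holds because $\operatorname{succ}_{T^*}(t)$ is $E_t$ minus a countable set. For $t\in T^+$ the tree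
\[
T_t=\{u\in T:u\text{ is comparable with }t\}
\]
is a condition with stem $t$.

Let $R\le T$. Then $\operatorname{stem}(R)\in T^+$, because $\operatorname{stem}(R)$ is a node of $T$ with more than one immediate successor. All nodes of $R$ are comparable with $\operatorname{stem}(R)$, so
\begin{equation}\label{eq:below}
R\le_0T_{\operatorname{stem}(R)},\qquad\text{and }R\le T_t\text{ for all }t\in T^+\text{ with }t\subseteq\operatorname{stem}(R).
\end{equation}
The stems of two compatible conditions are initial segments of the stem of a common extension, hence comparable. For a generic filter $G$, the \emph{generic branch} $s$ is the union of the stems of the conditions in $G$.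

\begin{lemma}[Generic branch]\label{lem:branch}
The branch $s$ is a function from $\omega$ to $\kappa$ with unbounded range, strictly increasing in the case of $\mathbb P_{\mathrm{st}}$. If $T\in G$ and $n\ge|\operatorname{stem}(T)|$, then $s{\upharpoonright}n\in T^+$ and $T_{s{\upharpoonright}n}\in G$.
\end{lemma}

\begin{proof}
Given $T$ with stem $t$ and $\eta<\kappa$, the large set $\operatorname{succ}_T(t)$ is unbounded in $\kappa$ and so contains some $\xi>\eta$; the condition $T_{t^\frown\xi}\le T$ has a longer stem with a value above $\eta$. The first claim follows by density. For the second, by density some $R\le T$ in $G$ has $|\operatorname{stem}(R)|\ge n$. Then $s{\upharpoonright}n$ lies between $\operatorname{stem}(T)$ and $\operatorname{stem}(R)\in T$, so it is in $T^+$, and $R\le T_{s{\upharpoonright}n}$ by \eqref{eq:below}.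
\end{proof}

\begin{lemma}[Gluing]\label{lem:glue}
Let $t\in T^+$, let $B\subseteq\operatorname{succ}_T(t)$ be large, and let $U^\xi\le_0T_{t^\frown\xi}$ for $\xi\in B$. Then $U=\bigcup_{\xi\in B}U^\xi$ is a condition and $U\le_0T_t$. If every $U^\xi$ forces $\varphi$, then $U$ forces $\varphi$.
\end{lemma}

\begin{proof}
All nodes of $U$ are comparable with $t$, and $\operatorname{succ}_U(t)=B$. A node $u\in U$ with $u\supseteq t^\frown\xi$ belongs to $U^\xi$ and to no other $U^{\xi'}$, and so do its extensions in $U$; hence $\operatorname{succ}_U(u)=\operatorname{succ}_{U^\xi}(u)$ is large and $U_{t^\frown\xi}=U^\xi$. So $U$ is a condition with stem $t$ contained in $T_t$. Every $R\le U$ has an extension $R'$ whose stem is longer than $t$, so $\operatorname{stem}(R')\supseteq t^\frown\xi$ for some $\xi\in B$, and $R'\le U_{t^\frown\xi}=U^\xi$ by \eqref{eq:below}. The last claim follows from (F2).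
\end{proof}

Fusion performs one pure thinning at every node of a tree, working upward from the stem.

\begin{lemma}[Fusion]\label{lem:fusion}
Let $T$ be a condition with stem $t_0$, and let $\Phi$ assign to each $R\le T$ a condition $\Phi(R)\le_0R$. Put $R^{t_0}=T$, and whenever $R^t$ is defined put $R^{t^\frown\xi}=\Phi(R^t)_{t^\frown\xi}$ for $\xi\in\operatorname{succ}_{\Phi(R^t)}(t)$. Let $T'$ consist of the initial segments of $t_0$ and all $t$ for which $R^t$ gets defined. Then $T'\le_0T$, and for every $t\in(T')^+$ we have $\operatorname{stem}(R^t)=t$ and $T'_t\le_0\Phi(R^t)$.
\end{lemma}

\begin{proof}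
By induction on $|t|$, each $R^t$ is a condition below $T$ with stem $t$, so the recursion makes sense. By construction $\operatorname{succ}_{T'}(t)=\operatorname{succ}_{\Phi(R^t)}(t)$ is large whenever $R^t$ is defined, so $T'$ is a condition with stem $t_0$. Since $R^{u^\frown\xi}\subseteq\Phi(R^u)\subseteq R^u$, induction gives $u\in R^u\subseteq\Phi(R^t)$ for all $u\supsetneq t$ in $(T')^+$. The initial segments of $t$ are also in $\Phi(R^t)$, so $T'_t\subseteq\Phi(R^t)$, and both have stem $t$. For $t=t_0$ this gives $T'\subseteq\Phi(T)\subseteq T$.
\end{proof}

Together with Lemma~\ref{lem:branch} this says: if $T'\in G$, then whatever $\Phi(R^{s{\upharpoonright}n})$ forces is true, for all $n\ge|t_0|$. To feed fusion we need pure extensions that decide something. They come from the following argument by contradiction.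

\begin{lemma}\label{lem:good}
Let $T$ be a condition and $\Gamma\subseteq T^+$. Suppose that
\begin{enumerate}
\item[(i)] for every $t\in T^+\setminus\Gamma$ the set $\{\xi\in\operatorname{succ}_T(t):t^\frown\xi\notin\Gamma\}$ is large, and
\item[(ii)] every $R\le T$ has an extension whose stem is in $\Gamma$.
\end{enumerate}
Then $\operatorname{stem}(T)\in\Gamma$.
\end{lemma}

\begin{proof}
Suppose not. Let $T^\circ$ be the set of $u\in T$ such that no initial segment of $u$, including $u$ itself, is in $\Gamma$. By (i), $T^\circ\le_0T$. By (ii), some $R\le T^\circ$ has its stem in $\Gamma$. But $\operatorname{stem}(R)\in T^\circ$, and $T^\circ\cap\Gamma=\emptyset$.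
\end{proof}

\begin{lemma}\label{lem:pure}
Let $T$ be a condition.
\begin{enumerate}
\item[(a)] \emph{(Pure decision)} If $|A|<\kappa$ and $T\Vdash\dot\tau\in\check A$, then there are $T'\le_0T$ and $a\in A$ with $T'\Vdash\dot\tau=\check a$. In particular every statement is decided by a pure extension of $T$.
\item[(b)] \emph{(Pure covering)} If $T\Vdash\dot\alpha\in\mathrm{Ord}$, then there are $T'\le_0T$ and a set $Y$ with $|Y|\le\kappa$ and $T'\Vdash\dot\alpha\in\check Y$.
\end{enumerate}
\end{lemma}

Thus $A$ may be finite for $\mathbb P_{\mathrm{inf}}$ and countable for $\mathbb P_{\mathrm{st}}$. The bound is sharp: with $n=|\operatorname{stem}(T)|$, the condition $T$ forces $s(n)\in\kappa$, and no pure extension of $T$ decides $s(n)$.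

\begin{proof}
(a) For $a\in A$ let $\Gamma_a$ be the set of $t\in T^+$ such that some $U\le_0T_t$ forces $\dot\tau=\check a$, and let $\Gamma=\bigcup_{a\in A}\Gamma_a$. We must show $\operatorname{stem}(T)\in\Gamma$. Let $t\in T^+\setminus\Gamma$. For each $a$ the set $\{\xi:t^\frown\xi\in\Gamma_a\}$ is small, since otherwise gluing the witnesses would put $t$ into $\Gamma_a$. The union of these fewer than $\kappa$ sets is small, which gives (i) of Lemma~\ref{lem:good}. Every $R\le T$ has an extension $R'$ forcing $\dot\tau=\check a$ for some $a\in A$, and $R'$ witnesses $\operatorname{stem}(R')\in\Gamma_a$ by \eqref{eq:below}; this gives (ii). For a statement $\varphi$, let $\dot\tau$ name its truth value in $A=\{0,1\}$.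

(b) Let $\Gamma$ be the set of $t\in T^+$ for which there are $U\le_0T_t$ and $Y$ with $|Y|\le\kappa$ and $U\Vdash\dot\alpha\in\check Y$. If $B=\{\xi:t^\frown\xi\in\Gamma\}$ is large, with witnesses $U^\xi,Y_\xi$, then each $U^\xi$ forces $\dot\alpha$ into $Y=\bigcup_{\xi\in B}Y_\xi$, a set of size at most $\kappa$, and gluing gives $t\in\Gamma$. So for $t\notin\Gamma$ the set $B$ is small, which gives (i). An extension $R'$ of $R$ that decides $\dot\alpha$ has its stem in $\Gamma$, with $Y$ a singleton, which gives (ii).
\end{proof}

\begin{corollary}\label{cor:cover}
In $L[G]$, the range of every function $f:\omega\to\mathrm{Ord}$ is contained in a set $Y\in L$ with $|Y|^L\le\kappa$. Hence $(\kappa^+)^L$ is uncountable in $L[G]$.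
\end{corollary}

\begin{proof}
Let $T\Vdash\dot f:\omega\to\mathrm{Ord}$, with stem $t_0$. By (F2) it suffices to find $T'\le T$ and $Y$ with $|Y|\le\kappa$ such that $T'$ forces the range of $\dot f$ into $Y$. For $R\le T$ with stem of length $|t_0|+n$, let $\Phi(R)\le_0R$ and $Y_R$ be given by Lemma~\ref{lem:pure}(b) for $\dot f(n)$. Let $T'$ be the result of fusion and $Y=\bigcup\{Y_{R^t}:t\in(T')^+\}$, a union of at most $\kappa$ sets of size at most $\kappa$. If $T'\in G$ and $t=s{\upharpoonright}(|t_0|+n)$, then $\Phi(R^t)\in G$, so $f(n)\in Y_{R^t}\subseteq Y$. Finally, no $f:\omega\to(\kappa^+)^L$ is onto, since $(\kappa^+)^L\not\subseteq Y$.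
\end{proof}

\section{A Laver branch traces its subsets}\label{sec:laver}

The labels are the nodes along the generic branch. Given a name $\dot x$ for a set of such nodes, we thin the tree until \emph{every} node $t$ has answered the question ``if $t$ is on the branch, is $t$ in $\dot x$?'' The set $b$ of nodes that answered yes is in $L$. It contains many nodes off the branch, but a trace ignores them, and on the branch the answers are true.

\begin{proof}[Proof of Theorem~\ref{thm:laver}]
Let $G\subseteq\mathbb P_{\mathrm{inf}}$ be generic over $L$ with branch $s\in\omega^\omega$.

\emph{Cardinals.} By Corollary~\ref{cor:cover}, $\omega_1^L$ is uncountable in $L[G]$. Conditions are subsets of $\omega^{<\omega}$, so by CH in $L$ the forcing has size $\omega_1$ there, and (F3) preserves all larger cardinals.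

\emph{A non-constructible real.} Let $f\in\omega^\omega\cap L$ and let $T$ have stem $t_0$. The tree $\{t\in T:t(k)>f(k)\text{ whenever }|t_0|\le k<|t|\}$ loses only finitely many successors at each node, so it is a pure extension of $T$, and by Lemma~\ref{lem:branch} it forces $s(k)>f(k)$ for all $k\ge|t_0|$. By density $s$ eventually dominates every $f\in\omega^\omega\cap L$. So $s\notin L$, and $s$ is coded by a non-constructible subset of $\omega$.

\emph{Tracing.} Fix an injection $e:\omega^{<\omega}\to\omega$ in $L$, and put $S=\{e(s{\upharpoonright}n):n<\omega\}$, a countably infinite set. Let $T\Vdash\dot x\subseteq\dot S$, with stem $t_0$. For $R\le T$ let $\Phi(R)\le_0R$ decide the statement $e(\operatorname{stem}(R))\in\dot x$, by Lemma~\ref{lem:pure}(a). Fusion gives $T'\le_0T$ such that $T'_t$ decides $e(t)\in\dot x$ for all $t\in(T')^+$. In $L$ let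
\[
b=\{e(t):t\in(T')^+,\ T'_t\Vdash e(t)\in\dot x\}.
\]
Suppose $T'\in G$, and let $t=s{\upharpoonright}n$ with $n\ge|t_0|$. Then $t\in(T')^+$ and $T'_t\in G$. Since $e$ is injective, $e(t)\in b$ if and only if $T'_t\Vdash e(t)\in\dot x$, and since $T'_t$ decides this statement and lies in $G$, this holds if and only if $e(t)\in x$. So $b\cap S$ and $x$ differ at most in the finitely many points $e(s{\upharpoonright}n)$, $n<|t_0|$, and $x$ is traced on $S$. By density every subset of $S$ in $L[G]$ is traced on $S$, and Proposition~\ref{prop:char}(1) applies.
\end{proof}

Two properties made this work. Each node could answer without being lengthened (pure decision), and different nodes answered questions about different ordinals (injectivity of $e$), so that no node off the branch could spoil the answer of a node on the branch.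

\section{Stationary trees trace all sparse sets}\label{sec:stat}

For $\mathrm{HC}$ we need an uncountable set of labels, and the nodes of one branch are countably many. We therefore look for an extension in which the tracing argument applies not only to the branch but to every set of ordinals with a simple intrinsic property, and then we add an uncountable set with that property. The property is a strengthening of the necessary condition in Remark~\ref{rem:noinfinite}.

\begin{definition}
A set $\sigma$ of ordinals is \emph{sparse} if $\sigma\cap X$ is finite for every $L$-countable set $X$.
\end{definition}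

Subsets of sparse sets are sparse, and sparseness of $\sigma$ is absolute between transitive models of ZFC that contain $\sigma$ and all ordinals. One source of sparse sets is the set
\[
\Sigma=\{\delta<\omega_2^L:\operatorname{cof}^L(\delta)=\omega_1^L\}.
\]

\begin{lemma}\label{lem:closedsparse}
Suppose that $\omega_1=\omega_2^L$ and $C\subseteq\Sigma$ is club in $\omega_1$. Then $C$ is sparse.
\end{lemma}

\begin{proof}
Let $X$ be $L$-countable and suppose that $C\cap X$ is infinite. Let $\delta$ be the supremum of its first $\omega$ elements. Then $\delta<\omega_1$ and $\delta$ is a limit point of $C$, so $\delta\in C\subseteq\Sigma$. But $X\cap\delta$ is $L$-countable and cofinal in $\delta$, so $\operatorname{cof}^L(\delta)\le\omega$, a contradiction.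
\end{proof}

\begin{remark}
This approach forces us to collapse $\omega_1^L$. Let $\sigma$ be an infinite sparse subset of some $\delta<\omega_2^L$, and let $\rho:\delta\to\omega_1^L$ be an injection in $L$. Then $\rho[\sigma]$ is infinite and meets each $\xi<\omega_1^L$ in a finite set, so its first $\omega$ elements are cofinal in $\omega_1^L$, and $\omega_1^L$ is countable.
\end{remark}

For the rest of this section, $G\subseteq\mathbb P_{\mathrm{st}}$ is generic over $L$ with branch $s$. We first show that the collapse stops at $\omega_2^L$ and leaves $\Sigma$ stationary, which is what a club through $\Sigma$ will require.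

\begin{lemma}\label{lem:cardinals}
In $L[G]$, the ordinal $\omega_1^L$ is countable, there is a non-constructible real, and $\omega_1=\omega_2^L$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:branch}, $\omega_1^L$ is the union of the countably many countable ordinals $s(n)$, so it is countable. A relation on $\omega$ that well-orders $\omega$ in type $\omega_1^L$ is not in $L$, since otherwise $L$ would compute the same order type and see that it is countable; a real coding this relation is not constructible. Every ordinal below $\omega_2^L$ injects into $\omega_1^L$ in $L$ and so is countable in $L[G]$, while $\omega_2^L$ is uncountable by Corollary~\ref{cor:cover}.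
\end{proof}

\begin{lemma}\label{lem:stationary}
In $L[G]$, the set $\Sigma$ is stationary in $\omega_1$.
\end{lemma}

\begin{proof}
Work in $L$. Let $T$ force that $\dot C$ is club in $\omega_2^L$. By (F2) it suffices to find $T'\le T$ and $\delta\in\Sigma$ with $T'\Vdash\check\delta\in\dot C$. Extending $T$, we assume that its stem $t_0$ is nonempty. If $\delta$ is the supremum of an increasing sequence $\langle\delta_i:i<\omega_1\rangle$, then the branch provides the cofinal $\omega$-sequence $\delta_{s(n)}$. At a node with last value $\xi$ we will force a point of $\dot C$ above $\delta_\xi$. The difficulty is to keep this point below $\delta$, and for this we choose the $\delta_i$ by a closure argument.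

For $R\le T$ and $\gamma<\omega_2$, apply Lemma~\ref{lem:pure}(b) to a name for $\min(\dot C\setminus(\gamma+1))$. This gives $\Psi(R,\gamma)\le_0R$ and $Y$ with $|Y|\le\omega_1$, and with $\eta(R,\gamma)=\sup\{y+1:y\in Y\cap\omega_2\}<\omega_2$ we have
\[
\Psi(R,\gamma)\Vdash\dot C\cap(\gamma,\eta(R,\gamma))\ne\emptyset .
\]
By recursion on $i<\omega_1$ define sets $\mathcal K_i$ of at most $\omega_1$ conditions below $T$ and ordinals $\delta_i<\omega_2$. Put $\mathcal K_0=\{T\}$ and $\delta_0=0$. For $i>0$ let $\mathcal K_{<i}=\bigcup_{j<i}\mathcal K_j$ and
\begin{align*}
\mathcal K_i&=\mathcal K_{<i}\cup\{\Psi(R,\delta_j)_u:R\in\mathcal K_{<i},\ j<i,\ u\in\Psi(R,\delta_j)^+\},\\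
\delta_i&=\sup\{\max(\delta_j,\eta(R,\delta_j))+1:R\in\mathcal K_{<i},\ j<i\}.
\end{align*}
There are countably many $j$, at most $\omega_1$ many $R$ and at most $\omega_1$ many $u$, so $|\mathcal K_i|\le\omega_1$ and $\delta_i<\omega_2$. The $\delta_i$ are strictly increasing, so $\delta=\sup_i\delta_i$ is in $\Sigma$. Let $\mathcal K=\bigcup_i\mathcal K_i$. If $R\in\mathcal K$ and $j<\omega_1$, take $i>j$ with $R\in\mathcal K_{<i}$; then $\eta(R,\delta_j)<\delta_i<\delta$, and $\Psi(R,\delta_j)_u\in\mathcal K$ for all $u\in\Psi(R,\delta_j)^+$.

Apply fusion to $T$ with $\Phi(R)=\Psi(R,\delta_\xi)$, where $\xi=\max\operatorname{stem}(R)$. By induction on $|t|$ all $R^t$ are in $\mathcal K$, because $R^{t_0}=T$ and $R^{t^\frown\xi}=\Psi(R^t,\delta_{\max t})_{t^\frown\xi}$. Hence $\Phi(R^t)$ forces $\dot C\cap(\delta_{\max t},\delta)\neq\emptyset$. If the resulting $T'$ is in $G$, then for $t=s{\upharpoonright}(n+1)$ with $n+1\ge|t_0|$ we get $C\cap(\delta_{s(n)},\delta)\ne\emptyset$. As $s$ is cofinal in $\omega_1^L$, the ordinals $\delta_{s(n)}$ are cofinal in $\delta$, so $\delta$ is a limit point of $C$ and $\delta\in C$.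
\end{proof}

We come to the central lemma. Consider first the set $\sigma=\operatorname{ran}s$, which is sparse because $s$ is increasing and cofinal in $\omega_1^L$ while $X\cap\omega_1^L$ is bounded for $L$-countable $X$. By \eqref{eq:star}, the map $t\mapsto\max t$ is an injection on nonempty nodes, and the argument of Section~\ref{sec:laver} applies with $\max t$ in place of $e(t)$: each node $t$ decides whether $\max t\in\dot x$. For a general sparse $\sigma\subseteq\omega_1^L$, the branch cuts $\sigma$ into the finite blocks $\sigma\cap[s(n-1),s(n))$, and we want the node $s{\upharpoonright}n$ to be responsible for the $n$th block. Two difficulties arise. The node must determine its block and the trace of $\dot x$ on it although it does not know the upper end $s(n)$; Fodor's lemma achieves this. And the blocks of different nodes of the tree must be disjoint; thinning the tree to a club achieves this. These two steps are the reason for using stationary rather than merely uncountable splitting.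

\begin{lemma}[Tracing]\label{lem:tracing}
In $L[G]$, let $\delta<\omega_2^L$ and let $\sigma\subseteq\delta$ be sparse. Then for every $x\subseteq\sigma$ there is $b\in L$ with $b\subseteq\delta$ and $b\cap\sigma=x$.
\end{lemma}

The hypothesis on $\sigma$ cannot be dropped: for $\sigma=\omega$ the conclusion says that all reals are constructible, which fails in $L[G]$.

\begin{proof}
\emph{Reduction to $\omega_1^L$.} If $\delta<\omega_1^L$, then $\delta$ is $L$-countable, so $\sigma$ is finite and $b=x$ works. Otherwise fix a bijection $\pi:\omega_1^L\to\delta$ in $L$. For $\xi<\omega_1^L$ the set $\pi[\xi]$ is $L$-countable, so $\pi^{-1}[\sigma]\cap\xi$ is finite. If $b'\in L$, $b'\subseteq\omega_1^L$, satisfies $b'\cap\pi^{-1}[\sigma]=\pi^{-1}[x]$, then $b=\pi[b']$ is as required. So we may assume that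
\begin{equation}\label{eq:hyp}
x\subseteq\sigma\subseteq\omega_1^L\quad\text{and}\quad\sigma\cap\xi\text{ is finite for all }\xi<\omega_1^L,
\end{equation}
and look for $b\subseteq\omega_1^L$ in $L$. Let $\dot\sigma,\dot x$ be names, let some condition in $G$ force \eqref{eq:hyp}, and let $T$ be any stronger condition, with stem $t_0$. By (F2) it suffices to find $T''\le T$ and $b\subseteq\omega_1^L$ in $L$ with $T''\Vdash\check b\cap\dot\sigma=\dot x$. In Steps 1--3 we work in $L$.

\emph{Step 1: a node decides up to the next value of the branch.} Let $R\le T$ have stem $t$ with $|t|=n$. We claim that there are $R'\le_0R$ and finite sets $c\subseteq a\subseteq\omega_1$ with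
\[
R'\Vdash\dot\sigma\cap s(n)=\check a\ \text{ and }\ \dot x\cap s(n)=\check c .
\]
For $\xi\in\operatorname{succ}_R(t)$, the condition $R_{t^\frown\xi}$ forces $s(n)=\xi$, and it forces the pair $(\dot\sigma\cap\xi,\dot x\cap\xi)$ into the set of pairs of finite subsets of $\xi$. This set is countable; here sparseness is used. By Lemma~\ref{lem:pure}(a) some $U^\xi\le_0R_{t^\frown\xi}$ decides the pair, as $(a_\xi,c_\xi)$, and $c_\xi\subseteq a_\xi$ because $\dot x\subseteq\dot\sigma$ is forced. For $\xi>0$ we have $\sup a_\xi<\xi$, as $a_\xi$ is a finite subset of $\xi$. By (S2), $\sup a_\xi$ has a constant value $\gamma$ on a stationary subset of $\operatorname{succ}_R(t)$. There are countably many pairs of finite subsets of $\gamma+1$, so by (S1) there is one pair $(a,c)$ with $(a_\xi,c_\xi)=(a,c)$ for all $\xi$ in a stationary set $B\subseteq\operatorname{succ}_R(t)$. Each $U^\xi$, $\xi\in B$, forces the displayed statement, and $R'=\bigcup_{\xi\in B}U^\xi$ forces it by gluing.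

\emph{Step 2: blocks.} Fusion with $\Phi(R)=R'$ gives $T'\le_0T$ and, for each $t\in(T')^+$, finite sets $c_t\subseteq a_t\subseteq\omega_1$ with
\begin{equation}\label{eq:decide}
T'_t\Vdash\dot\sigma\cap s(|t|)=\check a_t\ \text{ and }\ \dot x\cap s(|t|)=\check c_t .
\end{equation}
Let $t\supsetneq t_0$ be in $T'$ with immediate predecessor $t^-$. The condition $T'_t\le T'_{t^-}$ forces $s(|t^-|)=\max t<s(|t|)$, so it forces $a_{t^-}=\dot\sigma\cap\max t=a_t\cap\max t$. Define the \emph{block} of a node $t\in(T')^+$ by
\[
d_{t_0}=a_{t_0},\qquad d_t=a_t\setminus a_{t^-}=a_t\setminus\max t\quad(t\supsetneq t_0).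
\]
For example, if $\dot\sigma$ names $\operatorname{ran}s$, then $a_t=\operatorname{ran}t$ and $d_t=\{\max t\}$ for $t\supsetneq t_0$.

\emph{Step 3: making the blocks disjoint.} By \eqref{eq:star}, for each $\xi<\omega_1$ there is at most one $t\in T'$ with $t\supsetneq t_0$ and $\max t=\xi$. Let $g(\xi)=\sup\{\beta+1:\beta\in a_t\}<\omega_1$ for this $t$, and $g(\xi)=0$ if there is none. By (S4) the set
\[
D=\{\zeta<\omega_1:a_{t_0}\subseteq\zeta\text{ and }g(\xi)\le\zeta\text{ for all }\xi<\zeta\}
\]
is club. Let $T''=\{t\in T':t(k)\in D\text{ whenever }|t_0|\le k<|t|\}$. For $t\in T''$ with $t\supseteq t_0$ the set $\operatorname{succ}_{T''}(t)=\operatorname{succ}_{T'}(t)\cap D$ is stationary by (S1), so $T''\le_0T'$. If $t\in T''$ and $t\supsetneq t_0$, then $\max t\in D$ and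
\[
d_t\subseteq[\max t,\,g(\max t)).
\]
Two distinct such nodes have distinct maxima $\xi<\xi'$ by \eqref{eq:star}, and $g(\xi)\le\xi'$ because $\xi'\in D$; so their blocks lie in disjoint intervals. Also $d_{t_0}\subseteq\max t$ for every such $t$, because $\max t\in D$. Hence the blocks $d_t$, $t\in(T'')^+$, are pairwise disjoint. (Without \eqref{eq:star}, two nodes with the same last value could have overlapping blocks and give opposite instructions about the same ordinal.) Put
\[
b=\bigcup\{c_t\cap d_t:t\in(T'')^+\}.
\]

\emph{Step 4: $T''\Vdash\check b\cap\dot\sigma=\dot x$.} Consider any generic filter containing $T''$, with branch $s$, and let $\sigma,x$ be the values of the names. For $n\ge|t_0|$, Lemma~\ref{lem:branch} gives that $s{\upharpoonright}n\in(T'')^+$ and that $T'_{s{\upharpoonright}n}$ is in the filter, so $a_{s{\upharpoonright}n}=\sigma\cap s(n)$ and $c_{s{\upharpoonright}n}=x\cap s(n)$ by \eqref{eq:decide}. Let $\beta\in\sigma$. As $s$ is cofinal in $\omega_1^L$, there is a least $n\ge|t_0|$ with $\beta\in a_{s{\upharpoonright}n}$. Put $t=s{\upharpoonright}n$. By minimality of $n$ we have $\beta\in d_t$, so $\beta$ lies in no other block. Therefore $\beta\in b$ if and only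 if $\beta\in c_t=x\cap s(n)$, and since $\beta<s(n)$ this means $\beta\in x$. As $x\subseteq\sigma$, we conclude $b\cap\sigma=x$.
\end{proof}

\section{A club of labels}\label{sec:club}

Let $W=L[G]$ with $G\subseteq\mathbb P_{\mathrm{st}}$ generic over $L$. By Lemma~\ref{lem:closedsparse}, a club $C\subseteq\Sigma$ in $\omega_1^W=\omega_2^L$ would be an uncountable sparse set. We add one by forcing. The Tracing Lemma holds in $W$, so the forcing must not add new countable sets of ordinals.

In $W$ let $\mathbb Q$ be the Baumgartner--Harrington--Kleinberg forcing for $\Sigma$: conditions are the nonempty countable sets $c\subseteq\Sigma$ that contain all their limit points, and $c'\le c$ if $c'$ end-extends $c$, that is, $c'\cap(\max c+1)=c$. Each condition has a maximum, since its supremum is an element or a limit point of it. As $\Sigma$ is unbounded in $\omega_1$, every condition $c$ has extensions $c\cup\{\gamma\}$ with $\gamma\in\Sigma$ arbitrarily large.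

\begin{lemma}\label{lem:distributive}
Forcing with $\mathbb Q$ over $W$ adds no new $\omega$-sequences of elements of $W$.
\end{lemma}

\begin{proof}
Work in $W$. We first show that the intersection of dense open sets $D_n$, $n<\omega$, is dense. Let $c\in\mathbb Q$, and let $\theta$ be a regular cardinal such that $\mathbb Q$ belongs to the set $H_\theta$ of sets of hereditary size less than $\theta$. If $M\prec H_\theta$ is countable, then $M\cap\omega_1$ is an ordinal, because $M$ contains an enumeration by $\omega$ of each nonzero countable ordinal in $M$. Build an increasing chain $\langle M_i:i<\omega_1\rangle$ of countable elementary submodels of $H_\theta$ with $c,\mathbb Q,\langle D_n:n<\omega\rangle\in M_0$, with $i\in M_{i+1}$, and with unions at limits. The set $\{M_i\cap\omega_1:i<\omega_1\}$ is club. By Lemma~\ref{lem:stationary} there is $M=M_i$ with $\delta=M\cap\omega_1\in\Sigma$.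

The ordinal $\delta$ is a countable limit ordinal; let $\langle\gamma_n:n<\omega\rangle$ be cofinal in $\delta$. Each $\gamma_n$ is in $M$. By elementarity choose $c\ge c_0\ge c_1\ge\cdots$ in $M$ with $c_n\in D_n$ and $\max c_n>\gamma_n$. Then $\max c_n\in M\cap\omega_1=\delta$, so the maxima converge to $\delta$. Let $c^*=\bigcup_nc_n\cup\{\delta\}$. It is a countable subset of $\Sigma$, because $\delta\in\Sigma$, and $c^*\cap(\max c_n+1)=c_n$ for all $n$. So every limit point of $c^*$ below $\delta$ is a limit point, hence an element, of some $c_n$. Thus $c^*$ is a condition below $c$ and below all $c_n$, and $c^*\in\bigcap_nD_n$ since the $D_n$ are open.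

Now let $p$ force that $\dot f$ is a function from $\omega$ to $W$. Let $D_n$ be the dense open set of conditions that decide $\dot f(n)$ or are incompatible with $p$. A condition below $p$ in $\bigcap_nD_n$ decides all values of $\dot f$ and so forces $\dot f$ to equal a function in $W$. Such conditions are dense below $p$.
\end{proof}

Stationarity of $\Sigma$ was used to find a place for the supremum $\delta$, and it is necessary: if a club of $W$ were disjoint from $\Sigma$, it would be disjoint from the generic club below, which by (S1) is impossible if $\omega_1$ is preserved.

\begin{proof}[Proof of Theorem~\ref{thm:main}]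
Let $H\subseteq\mathbb Q$ be generic over $W$ and $C=\bigcup H$. By Lemma~\ref{lem:distributive}, $W[H]$ and $W$ have the same countable sets of ordinals, and $\omega_1^{W[H]}=\omega_1^W=\omega_2^L$. By Lemma~\ref{lem:cardinals} there is a non-constructible real in $W\subseteq W[H]$. From now on we work in $W[H]$.

\emph{$C$ is a sparse club.} We have $C\subseteq\Sigma$, and $C$ is unbounded in $\omega_1$ by density. Two conditions with a common end-extension are comparable under end-extension, so $C\cap(\max c+1)=c$ for each $c\in H$. A limit point $\gamma<\omega_1$ of $C$ lies below $\max c$ for some $c\in H$, so it is a limit point of $c$ and belongs to $c$. Thus $C$ is club, and it is sparse by Lemma~\ref{lem:closedsparse}.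

\emph{Every countable $x\subseteq C$ has a tracing set on $C$ in $L_{\omega_1}$.} Choose $\delta<\omega_1=\omega_2^L$ with $x\subseteq\delta$, and let $\sigma=C\cap\delta$. Both $x$ and $\sigma$ are countable sets of ordinals, so they are in $W$, and $\sigma$ is sparse in $W$. Lemma~\ref{lem:tracing} gives $b\in L$ with $b\subseteq\delta$ and $b\cap\sigma=x$. Since $b\subseteq\delta$, also $b\cap C=x$. By (L3), $b\in L_{\omega_2^L}=L_{\omega_1}$.

\emph{CH holds.} Let $e$ be the set of the first $\omega$ elements of $C$. Every subset of $e$ is a countable subset of $C$, so it has the form $b\cap e$ with $b\in L_{\omega_1}$. Since $|L_{\omega_1}|=\omega_1$ by (L1), we get $2^\omega=|P(e)|\le\omega_1$.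

\emph{The embedding.} Now $|C|=\omega_1=2^\omega=|\mathrm{HC}|$. Let $s:\mathrm{HC}\to C$ be a bijection. For $v\in\mathrm{HC}$ the set $s[v]$ is a countable subset of $C$ and has a tracing set in $L_{\omega_1}$. Theorem~\ref{thm:criterion} with $A=B=\mathrm{HC}$ and $\kappa=\omega_1$ gives an embedding $j:\mathrm{HC}\to L_{\omega_1}$, and its restrictions embed $V_{\omega+1}$ and $P(\omega)$.

The model $W[H]=L[G][H]$ is the extension of $L$ by the two-step set forcing $\mathbb P_{\mathrm{st}}*\dot{\mathbb Q}$, and the argument above is carried out in ZFC${}+V{=}L$ for the ground model. The consistency statement follows from (F4).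
\end{proof}

\begin{thebibliography}{9}
\bibitem{Hamkins}
Joel David Hamkins, \emph{Every countable model of set theory embeds into its own constructible universe}, arXiv:1207.0963 (2012).
\end{thebibliography}
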